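\title{The kernel of the free difference quotient over a subalgebra}


\begin{abstract}
Let $B$ be a von Neumann subalgebra of a tracial von Neumann algebra $(M,\tau)$, and let $X=X^*\in M$ be algebraically free from $B$. Suppose that the free difference quotient $\partial_{X:B}$ is closable. Must the kernel of its $L^2$-closure be $L^2(B)$? We show that the answer is no. There is a counterexample with $B=L^\infty(\mathbb T)$ and $X=Y+S$, where $Y\notin B$ commutes with $B$ and $S$ is a semicircular element free from $W^*(B,Y)$. We then show that, for given $(B,\tau|_B)$, the kernel equals $L^2(B)$ for every admissible $X$ if and only if $B$ is a direct sum of matrix algebras. The positive half follows from a weighted Poincar\'e inequality, valid for every $B$, whose weights we show to be optimal.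
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Let $(M,\tau)$ be a von Neumann algebra with a faithful normal tracial state, and let $B\subset M$ be a unital von Neumann subalgebra. Let $X=X^*\in M$ be \emph{algebraically free} from $B$. This means that the algebra $B\langle X\rangle$ generated by $B$ and $X$ is isomorphic, in the natural way, to the algebra of $B$-valued noncommutative polynomials
\[
B\{t\}=B*_{\mathbb C}\mathbb C[t]\cong\bigoplus_{n\ge0}B^{\otimes(n+1)},\qquad b_0tb_1\cdots tb_n\leftrightarrow b_0\otimes\cdots\otimes b_n ,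
\]
with algebraic tensor products. The \emph{free difference quotient}
\[
\partial_{X:B}:B\langle X\rangle\to B\langle X\rangle\otimes B\langle X\rangle
\]
is the unique derivation, for the outer bimodule structure $a\cdot(x\otimes y)\cdot c=ax\otimes yc$, that vanishes on $B$ and sends $X$ to $1\otimes1$. Explicitly,
\begin{equation}\label{eq:explicit}
\partial_{X:B}(b_0Xb_1\cdots Xb_n)=\sum_{j=1}^n (b_0X\cdots Xb_{j-1})\otimes(b_jX\cdots Xb_n).
\end{equation}
It is the derivative in the direction of $X$ in which the elements of $B$ play the role of constants.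

We write $\|\cdot\|_2$ for $L^2$-norms and $\langle x,y\rangle=\tau(y^*x)$. View $\partial_{X:B}$ as a densely defined operator from $L^2(B\langle X\rangle,\tau)$ to $L^2(B\langle X\rangle\otimes B\langle X\rangle,\tau\otimes\tau)$, and suppose that it is closable, with closure $\overline\partial_{X:B}$. Thus $\xi\in\ker\overline\partial_{X:B}$ if and only if there are $p_n\in B\langle X\rangle$ with $p_n\to\xi$ and $\partial_{X:B}\,p_n\to0$ in $L^2$. Since $\partial_{X:B}$ vanishes on $B$, always $L^2(B)\subseteq\ker\overline\partial_{X:B}$. The following question, in the setting of Voiculescu's formulation, is posed as open in \cite{Ito}.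

\medskip
\noindent\textbf{Question.} \emph{Is $\ker\overline\partial_{X:B}=L^2(B,\tau)$ for every triple $(M,B,X)$ as above with $\partial_{X:B}$ closable?}
\medskip

For a given tracial $(B,\tau_B)$ we call $(M,X)$, or just $X$, \emph{admissible} if $(M,\tau)$ contains $B$ as above with $\tau|_B=\tau_B$, $X=X^*\in M$ is algebraically free from $B$, and $\partial_{X:B}$ is closable.

\subsection{Why one would guess yes}

\emph{Polynomials.} If $p\in B\langle X\rangle$ and $\partial_{X:B}\,p=0$, then $p\in B$. Indeed, the $j$-th summand in \eqref{eq:explicit} regroups the factors of $b_0\otimes\cdots\otimes b_n$ and so defines an injective map on $B^{\otimes(n+1)}$. Different pairs $(n,j)$ land in different bidegrees $(j-1,n-j)$, so nothing cancels.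

\emph{Scalars.} Let $B=\mathbb C$. For a polynomial $p$ in $X$, view $\partial_{X:\mathbb C}\,p$ as the two-variable polynomial $\frac{p(x)-p(y)}{x-y}$. The identity $p(x)-p(y)=(x-y)\,\partial p(x,y)$ reads
\[
p\otimes1-1\otimes p=(R_X\otimes1-1\otimes L_X)\,\partial_{X:\mathbb C}\,p,
\]
where $R_X$, $L_X$ are right and left multiplication by $X$ on $L^2(M)$. The left side has squared norm $2\|p\|_2^2-2|\tau(p)|^2=2\|p-\tau(p)\|_2^2$. To bound the right side, let $\sigma(X)$ be the spectrum of $X$, let
\[
\Delta(X)=\max\sigma(X)-\min\sigma(X),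
\]
and let $c$ be the midpoint of $[\min\sigma(X),\max\sigma(X)]$. Then, for every $X=X^*\in M$,
\begin{equation}\label{eq:width}
\|R_X\otimes1-1\otimes L_X\|=\|R_{X-c}\otimes1-1\otimes L_{X-c}\|\le2\|X-c\|=\Delta(X).
\end{equation}
Hence $\|p-\tau(p)\|_2^2\le\frac12\Delta(X)^2\|\partial_{X:\mathbb C}\,p\|_2^2$, a free Poincar\'e inequality, and the kernel is $\mathbb C$ whenever $\partial_{X:\mathbb C}$ is closable.

\emph{Semicircular elements.} If $X=S$ is standard semicircular (see below) and free from $B$, the kernel is $L^2(B)$, whatever $B$ is (Proposition~\ref{prop:chaos}).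

\subsection{What goes wrong: pinching}

Let $f_1,\dots,f_m\in B$ be orthogonal projections with sum $1$. The block-diagonal part, or pinching, $p=\sum_jf_jXf_j$ is a polynomial of degree one, and
\begin{equation}\label{eq:pinch}
\partial_{X:B}\,p=\sum_jf_j\otimes f_j,\qquad \|\partial_{X:B}\,p\|_2^2=\sum_j\tau(f_j)^2\le\max_j\tau(f_j).
\end{equation}
For $m=2$ and $\tau(f_1)=\tau(f_2)=\frac12$, the squared norm of the derivative drops from $\|\partial_{X:B}\,X\|_2^2=1$ to $\frac12$; for $m$ equal pieces it is $1/m$. If $B$ is diffuse, that is, has no minimal projections, then $\max_j\tau(f_j)$ can be made arbitrarily small, and every $L^2$-limit of pinchings along partitions with $\max_j\tau(f_j)\to0$ lies in the kernel. To destroy the equality with $L^2(B)$ it is therefore enough that $X$ has a component outside $B$ that pinching does not shrink. An element $Y\notin B$ that commutes with $B$ is such a component, because $\sum_jf_jYf_j=Y$.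

We cannot take $X=Y$. If $[Y,b]=0$ for a nonscalar $b\in B$, a derivation as above would give $0=\partial(Yb-bY)=1\otimes b-b\otimes1\ne0$. So we restore algebraic freeness, and closability at the same time, by adding a semicircular element $S$ free from $W^*(B,Y)$. Pinching keeps $Y$ and shrinks $S$: freeness gives $\|\sum_jf_jSf_j\|_2^2=\sum_j\tau(f_j)^2$, the same quantity as in \eqref{eq:pinch}.

\subsection{Results}

A \emph{standard semicircular element} is an $S=S^*$ whose distribution has density $\frac1{2\pi}\sqrt{4-x^2}$ on $[-2,2]$. Its odd moments vanish, and $\tau(S^{2k})$ is the $k$-th Catalan number. In $B\otimes\mathbb C^2$ we identify $B$ with $B\otimes1$ and put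
\begin{equation}\label{eq:model}
A=B\otimes\mathbb C^2,\quad \tau_A=\tau_B\otimes(\tfrac12,\tfrac12),\quad Y=1\otimes(1,-1),\quad X_\varepsilon=Y+\varepsilon S\quad(0\ne\varepsilon\in\mathbb R),
\end{equation}
where $S$ is standard semicircular, free from $A$, in the tracial free product $M=A*W^*(S)$.

\begin{theorem}\label{thm:counter}
The answer to the Question is no. Let $B=L^\infty(\mathbb T)$ with Haar measure and let $X=Y+S$ be the element $X_1$ of \eqref{eq:model}. Then $X$ is algebraically free from $B$, $\partial_{X:B}$ is closable, and $0\ne Y\in\ker\overline\partial_{X:B}$ with $Y\perp L^2(B)$.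
\end{theorem}

The obstruction is exactly the diffuse part of $B$. For a tracial $(B,\tau_B)$ let $(z_i)_{i\in I}$ be the minimal central projections of $B$ with $Bz_i\cong M_{d_i}(\mathbb C)$, $d_i<\infty$. Put $t_i=\tau(z_i)$ and $q=1-\sum_iz_i$. The family is countable, since the $t_i>0$ have sum at most $1$. Call $B$ \emph{purely atomic} if $q=0$, that is, if $B$ is a direct sum of matrix algebras. Let $E_B$ be the trace-preserving conditional expectation onto $B$ and also its extension to the orthogonal projection $L^2(M)\to L^2(B)$.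

\begin{theorem}[weighted Poincar\'e inequality]\label{thm:poincare}
Let $(M,B,X)$ be as in the Question, except that $\partial_{X:B}$ need not be closable. For all $p\in B\langle X\rangle$,
\begin{equation}\label{eq:poincare}
\sum_{i\in I}\frac{t_i}{d_i^2}\Big(\|(p-E_Bp)z_i\|_2^2+\|z_i(p-E_Bp)\|_2^2\Big)\le\Delta(X)^2\,\|\partial_{X:B}\,p\|_2^2 .
\end{equation}
Consequently, if $p_n\in B\langle X\rangle$, $p_n\to\xi$ and $\partial_{X:B}\,p_n\to0$ in $L^2$, then $\xi-E_B\xi=q(\xi-E_B\xi)q$. In particular, if $B$ is purely atomic and $\partial_{X:B}$ is closable, then $\ker\overline\partial_{X:B}=L^2(B)$.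
\end{theorem}

\begin{theorem}[kernel and classification]\label{thm:kernel}
For every $(B,\tau_B)$ and every $\varepsilon\ne0$, in the model \eqref{eq:model} the element $X_\varepsilon$ is algebraically free from $B$, $\partial_{X_\varepsilon:B}$ is closable, and
\[
\ker\overline\partial_{X_\varepsilon:B}=L^2(B)\oplus L^2(qB)\,Y .
\]
Hence, for given $(B,\tau_B)$, the equality $\ker\overline\partial_{X:B}=L^2(B)$ holds for all admissible $(M,X)$ if and only if $B$ is purely atomic.
\end{theorem}

\begin{theorem}[spectral gap and sharp constants]\label{thm:sharp}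
\begin{enumerate}
\item[(i)] Let $\dim B<\infty$ and $c_B=\max_id_i^2/t_i$. For all $(M,X)$ as in Theorem~\ref{thm:poincare} and all $p\in B\langle X\rangle$,
\[
\|p-E_Bp\|_2^2\le\tfrac12\,c_B\,\Delta(X)^2\,\|\partial_{X:B}\,p\|_2^2 ,
\]
and $\frac12c_B$ is the best constant valid for all $X$ with $\partial_{X:B}$ closable.
\item[(ii)] For any $B$, each weight $t_i/d_i^2$ in \eqref{eq:poincare} is optimal: it cannot be replaced by a larger number, even if only $X$ with $\partial_{X:B}$ closable are considered.
\item[(iii)] If $\dim B=\infty$, then for $X=X_\varepsilon$ with any $\varepsilon\ne0$ no inequality $\|p-E_Bp\|_2\le C\|\partial_{X:B}\,p\|_2$ on $B\langle X\rangle$ holds with finite $C$.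
\end{enumerate}
\end{theorem}

Thus for infinite-dimensional purely atomic $B$ the kernel is $L^2(B)$ for every admissible $X$, although the spectral gap can vanish. The weights show the mechanism: $t_i/d_i^2$ degenerates as the blocks of $B$ become small in trace, and for diffuse $B$ the left side of \eqref{eq:poincare} is an empty sum.

Section~\ref{sec:semi} provides what we need about $S$. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, and Section~\ref{sec:poincare} proves Theorem~\ref{thm:poincare} (it uses neither of the two previous sections). Sections~\ref{sec:kernel} and \ref{sec:sharp} treat Theorems~\ref{thm:kernel} and \ref{thm:sharp}.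

\section{Adding a semicircular element}\label{sec:semi}

Throughout this section $A\subset M$ is a unital von Neumann subalgebra of a tracial von Neumann algebra $(M,\tau)$, and $S\in M$ is a standard semicircular element free from $A$. Given $(A,\tau)$, the tracial free product $A*W^*(S)$ provides such an $M$. Let $\operatorname{ev}:A\{t\}\to M$ be the homomorphism that is the identity on $A$ and sends $t$ to $S$. Let $\partial$ be the free difference quotient on $A\{t\}$, given by \eqref{eq:explicit} with $A$ and $t$ in place of $B$ and $X$. We write $\tau(p)$ for $\tau(\operatorname{ev}(p))$, and likewise $\tau\otimes\tau$ for its composition with $\operatorname{ev}\otimes\operatorname{ev}$. With $t^*=t$, one reads off from \eqref{eq:explicit} that $\partial p=\sum x\otimes y$ implies $\partial(p^*)=\sum y^*\otimes x^*$.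

We want three facts: $S$ is algebraically free from $A$, $\partial_{S:A}$ is closable, and its kernel is $L^2(A)$. All three follow once we have a basis-free orthogonal decomposition of $A\{t\}$ by degree on which $\partial$ acts by splitting tensors. The decomposition is given by Wick polynomials, and integration by parts shows that it is orthogonal.

\subsection{Integration by parts}

Call an element \emph{centered} if its trace is $0$, and put $x^\circ=x-\tau(x)1$. Freeness of $S$ from $A$ means that $\tau(x_1\cdots x_n)=0$ whenever $n\ge1$ and the $x_i$ are centered and taken alternately from $A$ and from the polynomials in $S$. We call such a product, and also the corresponding element of $A\{t\}$, an \emph{alternating centered word}. In particular $\tau(ah)=\tau(a)\tau(h)$ for $a\in A$ and $h\in\mathbb C[t]$.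

\begin{lemma}\label{lem:ibp}
For all $p\in A\{t\}$: $\ \tau(tp)=(\tau\otimes\tau)(\partial p)$.
\end{lemma}

This is well known \cite{V}; it can also be read off from the moment formula for free families in \cite[Theorem 14.4]{NS}. Here is a proof from the definition of freeness. The idea is to test the identity on alternating words: both sides vanish unless the word contains at most one polynomial in $t$, and then the identity is the recursion for the moments of $S$.

\begin{proof}
Splitting factors as $x=\tau(x)1+x^\circ$ and merging neighbors whenever the scalar is chosen, we see by induction on the number of factors that $A\{t\}$ is spanned by $A$ and the words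
\[
p=a_0g_1a_1\cdots g_ma_m\qquad(m\ge1),
\]
where the $g_i\in\mathbb C[t]$ are centered, $a_1,\dots,a_{m-1}\in A$ are centered, and $a_0,a_m$ are each either $1$ or centered. For $p\in A$ both sides are $0$, since $\tau(tp)=\tau(S)\tau(p)=0$.

\emph{The case $m\ge2$: both sides vanish.} On the right, let $\partial g_i=\sum x\otimes y$ with $x,y\in\mathbb C[t]$. The terms of $\partial p$ coming from $g_i$ are $a_0g_1\cdots a_{i-1}x\otimes ya_ig_{i+1}\cdots a_m$. If $i\ge2$, the first leg is $vx=\tau(x)v+vx^\circ$ with $v=a_0g_1\cdots g_{i-1}a_{i-1}$. Both $v$ and $vx^\circ$ are alternating centered words (omit $a_0$ if it is $1$), so this leg has trace $0$. If $i=1$, then $m\ge2$ lets us argue in the same way with the second leg $ya_1g_2\cdots a_m$. On the left, there are four cases. If $a_0,a_m$ are both centered, $tp$ is an alternating centered word. In the other cases traciality gives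
\begin{align*}
a_0=1,\ a_m\text{ centered}:&\quad \tau(tp)=\tau(h\,a_1g_2\cdots g_ma_m),\quad h=tg_1;\\
a_0\text{ centered},\ a_m=1:&\quad \tau(tp)=\tau(h\,a_0g_1\cdots g_{m-1}a_{m-1}),\quad h=g_mt;\\
a_0=a_m=1:&\quad \tau(tp)=\tau(h\,a_1g_2\cdots g_{m-1}a_{m-1}),\quad h=g_mtg_1.
\end{align*}
In each line write $h=\tau(h)1+h^\circ$. What follows $h$ is a nonempty alternating centered word beginning in $A$ (it is just $a_1$ in the last line if $m=2$), so both resulting traces vanish.

\emph{The case $m=1$}, $p=a_0ga_1$. The right side is $\tau(a_0)\tau(a_1)(\tau\otimes\tau)(\partial g)$, by freeness applied to each leg. The left side is $\tau(a_1ta_0g)$. If both $a_0,a_1$ are centered, both sides vanish, the left one as the trace of an alternating centered word. If exactly one is centered, both sides vanish, the left one because $\tau(ah)=\tau(a)\tau(h)$. If $a_0=a_1=1$, we have to show that $\tau(tg)=(\tau\otimes\tau)(\partial g)$. This is linear in $g\in\mathbb C[t]$, so we may take $g=t^n$, $n\ge0$, and the claim becomes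
\[
\tau(S^{n+1})=\sum_{j=0}^{n-1}\tau(S^j)\tau(S^{n-1-j}).
\]
For even $n$ both sides are $0$ because odd moments vanish. For $n+1=2k$ this is the Catalan recursion $C_k=\sum_{i=0}^{k-1}C_iC_{k-1-i}$.
\end{proof}

\subsection{Wick polynomials}

For $A=\mathbb C$ the orthonormal polynomials of $S$ are the Chebyshev polynomials $U_0=1$, $U_1=t$, $U_n=tU_{n-1}-U_{n-2}$, and one has $\partial U_n=\sum_{j=1}^nU_{j-1}\otimes U_{n-j}$. The same holds with coefficients in $A$. Define $w(a_0,\dots,a_n)\in A\{t\}$, multilinear in $a_0,\dots,a_n\in A$, by $w(a_0)=a_0$, $w(a_0,a_1)=a_0ta_1$ and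
\begin{equation}\label{eq:wick}
w(a_0,\dots,a_n)=a_0t\,w(a_1,\dots,a_n)-\tau(a_1)\,a_0\,w(a_2,\dots,a_n)\qquad(n\ge2).
\end{equation}
Then $a\,w(a_0,\dots,a_n)=w(aa_0,\dots,a_n)$, and $w(1,\dots,1)=U_n$ for $n+1$ entries.

\begin{lemma}\label{lem:wick}
For all $m,n\ge0$ and $a_i,b_i\in A$:
\begin{enumerate}
\item[(i)] $\partial w(a_0,\dots,a_n)=\sum_{j=1}^nw(a_0,\dots,a_{j-1})\otimes w(a_j,\dots,a_n)$;
\item[(ii)] $\tau\big(w(b_0,\dots,b_m)^*w(a_0,\dots,a_n)\big)=\delta_{mn}\prod_{i=0}^n\tau(b_i^*a_i)$.
\end{enumerate}
\end{lemma}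

\begin{proof}
(i) For $n\le1$ this is immediate from the definition. For $n\ge2$ apply $\partial$ to \eqref{eq:wick} and use the induction hypothesis:
\begin{align*}
\partial w(a_0,\dots,a_n)={}&a_0\otimes w(a_1,\dots,a_n)+\sum_{j=2}^na_0t\,w(a_1,\dots,a_{j-1})\otimes w(a_j,\dots,a_n)\\
&-\tau(a_1)\sum_{j=3}^na_0\,w(a_2,\dots,a_{j-1})\otimes w(a_j,\dots,a_n).
\end{align*}
The first term is the one wanted for $j=1$. The term $j=2$ is $w(a_0,a_1)\otimes w(a_2,\dots,a_n)$. For $j\ge3$ the two first legs combine to $w(a_0,\dots,a_{j-1})$ by \eqref{eq:wick}.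

(ii) We first show, by induction on $n\ge1$, that for all $q\in A\{t\}$
\begin{equation}\label{eq:star}
\tau(q^*w(a_0,\dots,a_n))=(\tau\otimes\tau)\big(w(a_1,\dots,a_n)\cdot\partial(q^*)\cdot a_0\big),\qquad \tau(w(a_0,\dots,a_n))=0 .
\end{equation}
The second statement is the first with $q=1$. For the first, put $w'=w(a_1,\dots,a_n)$. By traciality, Lemma~\ref{lem:ibp}, the Leibniz rule and (i),
\[
\tau(q^*a_0tw')=\tau(tw'q^*a_0)=\sum_{j=2}^n\tau(w(a_1,\dots,a_{j-1}))\,\tau(w(a_j,\dots,a_n)q^*a_0)+(\tau\otimes\tau)(w'\cdot\partial(q^*)\cdot a_0).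
\]
If $n=1$ the sum is empty and we are done. If $n\ge2$, then for $j\ge3$ the factor $\tau(w(a_1,\dots,a_{j-1}))$ vanishes by the second statement for degree $j-2<n$. The term $j=2$ is $\tau(a_1)\tau(w(a_2,\dots,a_n)q^*a_0)$, and it cancels the contribution $-\tau(a_1)\tau(q^*a_0w(a_2,\dots,a_n))$ of the correction term in \eqref{eq:wick}. This proves \eqref{eq:star}.

Now let $q=w(b_0,\dots,b_m)$. For $m=n=0$ the assertion is trivial. For $m=0<n$, \eqref{eq:star} gives $0$ because $\partial(b_0^*)=0$; the case $n=0<m$ follows by conjugation. Let $m,n\ge1$. By (i), $\partial(q^*)=\sum_{j=1}^mw(b_j,\dots,b_m)^*\otimes w(b_0,\dots,b_{j-1})^*$, so \eqref{eq:star} gives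
\[
\tau(q^*w(a_0,\dots,a_n))=\sum_{j=1}^m\tau\big(w(a_1,\dots,a_n)w(b_j,\dots,b_m)^*\big)\,\tau\big(w(b_0,\dots,b_{j-1})^*a_0\big).
\]
For $j\ge2$ the last factor is the complex conjugate of $\tau(w(a_0^*b_0,b_1,\dots,b_{j-1}))=0$. What remains is $\tau(b_0^*a_0)\,\tau(w(b_1,\dots,b_m)^*w(a_1,\dots,a_n))$, and induction on $\min(m,n)$ finishes the proof.
\end{proof}

\begin{proposition}\label{prop:chaos}
$S$ is algebraically free from $A$, $\partial_{S:A}$ is closable, and $\ker\overline\partial_{S:A}=L^2(A)$.
\end{proposition}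

\begin{proof}
Let $H=\bigoplus_{n\ge0}L^2(A)^{\otimes(n+1)}$ (Hilbert space tensor products). Since $w(a_0,\dots,a_n)$ is $a_0ta_1\cdots ta_n$ plus terms of lower degree, $w$ defines a linear map from $\bigoplus_nA^{\otimes(n+1)}$ onto $A\{t\}$. By Lemma~\ref{lem:wick}(ii), $\operatorname{ev}\circ w$ is isometric from the norm of $H$ to $\|\cdot\|_2$. Hence $\operatorname{ev}(w(\eta))=0$ forces $\eta=0$, so $\operatorname{ev}$ is injective, which is the first claim. Moreover $\operatorname{ev}\circ w$ extends to a unitary $V:H\to L^2(A\langle S\rangle)$. For $p\in A\langle S\rangle$ let $p_n$ be its component in $VL^2(A)^{\otimes(n+1)}$.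

For $\eta\in A^{\otimes(n+1)}$, Lemma~\ref{lem:wick}(i) says $\partial V\eta=\sum_{j=1}^n(V\otimes V)\eta_j$, where $\eta_j$ is $\eta$ regarded as an element of $A^{\otimes j}\otimes A^{\otimes(n+1-j)}\subset H\otimes H$. This subspace has bidegree $(j-1,n-j)$, and different pairs $(n,j)$ give different, hence orthogonal, bidegrees. So every bidegree component of $\partial p$ is the image of a single $p_n$ under an isometry, and
\[
\|\partial_{S:A}\,p\|_2^2=\sum_{n\ge0}n\,\|p_n\|_2^2\qquad(p\in A\langle S\rangle).
\]
If $p^{(k)}\to0$ and $\partial p^{(k)}\to\zeta$, then $p^{(k)}_n\to0$ for each $n$, so every bidegree component of $\zeta$ is $0$ and $\zeta=0$: the operator is closable. If $p^{(k)}\to\xi$ and $\partial p^{(k)}\to0$, then $\sum_{n\ge1}\|p_n^{(k)}\|_2^2\le\|\partial p^{(k)}\|_2^2\to0$, so $\xi\in VL^2(A)=L^2(A)$. The inclusion $L^2(A)\subseteq\ker\overline\partial_{S:A}$ always holds.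
\end{proof}

Algebraic freeness and closability survive a shift by $Y\in A$ and the passage to a smaller coefficient algebra $B$, but the kernel is then bounded only by $L^2(A)$. The counterexample lives in that difference between $L^2(B)$ and $L^2(A)$.

\begin{lemma}\label{lem:shift}
Let $B\subset A$ be a unital von Neumann subalgebra, $Y=Y^*\in A$, $0\ne\varepsilon\in\mathbb R$ and $X=Y+\varepsilon S$. Then $X$ is algebraically free from $B$, $\partial_{X:B}=\varepsilon^{-1}\partial_{S:A}|_{B\langle X\rangle}$ is closable, and $\ker\overline\partial_{X:B}\subseteq L^2(A)$.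
\end{lemma}

\begin{proof}
The homomorphism $B\{t\}\to M$ that is the identity on $B$ and sends $t$ to $X$ is the composition of the inclusion $B\{t\}\subset A\{t\}$, the automorphism of $A\{t\}$ that fixes $A$ and sends $t$ to $Y+\varepsilon t$ (with inverse $t\mapsto\varepsilon^{-1}(t-Y)$), and the injective map $\operatorname{ev}$. Hence it is injective. On $B\langle X\rangle\subset A\langle S\rangle$ the map $\varepsilon^{-1}\partial_{S:A}$, with values in $A\langle S\rangle\otimes A\langle S\rangle$, is a derivation that vanishes on $B$ and sends $X$ to $1\otimes1$, so it equals $\partial_{X:B}$. A restriction of a closable operator is closable, and its closure is a restriction of the closure. Now apply Proposition~\ref{prop:chaos}.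
\end{proof}

\section{The counterexample}\label{sec:counter}

\begin{lemma}[pinching]\label{lem:pinch}
In the situation of Lemma~\ref{lem:shift}, suppose that $Y$ commutes with $B$. Let $f_1,\dots,f_m\in B$ be pairwise orthogonal projections with sum $f$, and let $p=\sum_jf_jXf_j\in B\langle X\rangle$. Then
\[
\|p-fY\|_2^2=\varepsilon^2\sum_j\tau(f_j)^2,\qquad \|\partial_{X:B}\,p\|_2^2=\sum_j\tau(f_j)^2 .
\]
\end{lemma}

\begin{proof}
Since $f_jYf_j=f_jY$, we have $p-fY=\varepsilon\sum_jf_jSf_j$. Lemma~\ref{lem:wick}(ii), for $f_jSf_j=\operatorname{ev}(w(f_j,f_j))$, gives $\langle f_jSf_j,f_kSf_k\rangle=\tau(f_kf_j)^2=\delta_{jk}\tau(f_j)^2$. Finally $\partial_{X:B}\,p=\sum_jf_j\otimes f_j$, and the summands are pairwise orthogonal with norms $\tau(f_j)$.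
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:shift} with $\varepsilon=1$, $X=Y+S$ is algebraically free from $B$ and $\partial_{X:B}$ is closable. Divide $\mathbb T$ into $n$ arcs of Haar measure $1/n$, let $f_1,\dots,f_n\in B$ be their indicator functions, and put $p_n=\sum_jf_jXf_j$. By Lemma~\ref{lem:pinch},
\[
\|p_n-Y\|_2^2=\tfrac1n\to0,\qquad\|\partial_{X:B}\,p_n\|_2^2=\tfrac1n\to0 .
\]
Hence $Y\in L^2(B\langle X\rangle)$ lies in the domain of $\overline\partial_{X:B}$ and $\overline\partial_{X:B}Y=0$. But $E_B(Y)=0$, because the two weights on $\mathbb C^2$ are equal, and $Y\ne0$. So $Y\perp L^2(B)$ and $Y\notin L^2(B)$.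
\end{proof}

\begin{remark}
Regularity of the conjugate variable does not help. Recall that the conjugate variable of $X$ relative to $B$ is the vector $\xi\in L^2(W^*(B,X))$ with $\tau(\xi p)=(\tau\otimes\tau)(\partial_{X:B}\,p)$ for all $p\in B\langle X\rangle$, if it exists. In the example of Theorem~\ref{thm:counter} it is the bounded element $S$. The identity is Lemma~\ref{lem:ibp}, since $\partial_{X:B}$ is the restriction of $\partial_{S:A}$. It remains to see that $S\in W^*(B,X)$. The polynomials $p_n$ of the proof above satisfy $\|p_n\|\le\|X\|$ and $p_n\to Y$ in $L^2$, and balls of a von Neumann algebra are $\|\cdot\|_2$-complete. Hence $Y$, and with it $S=X-Y$, lies in $W^*(B,X)$.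
\end{remark}

\section{The weighted Poincar\'e inequality}\label{sec:poincare}

We return to an arbitrary $(M,B,X)$ with $X$ algebraically free from $B$. For $B=\mathbb C$ the proof in the introduction rests on $(R_X\otimes1-1\otimes L_X)\partial p=p\otimes1-1\otimes p$. For general $B$ this telescoping fails: applied to $p=b_0Xb_1$, the left side is
\[
b_0X\otimes b_1-b_0\otimes Xb_1,
\]
and one must move $b_1$ and $b_0$ across the tensor sign to reach $p\otimes1-1\otimes p$. What we need is an orthogonal projection on $L^2(M)\otimes L^2(M)$ that does not distinguish $xb\otimes y$ from $x\otimes by$. When $B=\mathbb C^m$ with minimal projections $z_i$, the projections $x\otimes y\mapsto xz_i\otimes z_iy$ have this property. For a matrix block one averages over matrix units.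

Fix $i\in I$, write $z=z_i$, $d=d_i$, $t=t_i$, and let $(e_{kl})$ be matrix units of $Bz$, so that $\tau(e_{kl})=\delta_{kl}t/d$. On $L^2(M)\otimes L^2(M)$ let
\[
Q_i(x\otimes y)=\frac1d\sum_{k,l}xe_{lk}\otimes e_{kl}y .
\]

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(i)] The $Q_i$, $i\in I$, are pairwise orthogonal orthogonal projections.
\item[(ii)] $Q_i(xb\otimes y)=Q_i(x\otimes by)$ for $x,y\in M$, $b\in B$.
\item[(iii)] For $p\in M$: $\ \|Q_i(p\otimes1-1\otimes p)\|_2^2=\frac{t_i}{d_i^2}\big(\|(p-E_Bp)z_i\|_2^2+\|z_i(p-E_Bp)\|_2^2\big)$.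
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The adjoint of $R_{e_{lk}}\otimes L_{e_{kl}}$ is $R_{e_{kl}}\otimes L_{e_{lk}}$, so relabeling gives $Q_i^*=Q_i$. Next,
\[
Q_i^2(x\otimes y)=\frac1{d^2}\sum_{k,l,k',l'}xe_{lk}e_{l'k'}\otimes e_{k'l'}e_{kl}y=\frac1{d^2}\sum_{k,l,k'}xe_{lk'}\otimes e_{k'l}y=Q_i(x\otimes y),
\]
since only $l'=k$ contributes and the sum over $k$ gives a factor $d$. For $i\ne i'$, $z_iz_{i'}=0$ gives $Q_iQ_{i'}=0$.

(ii) Write $bz=\sum_{r,s}b_{rs}e_{rs}$. Then
\[
\sum_{k,l}be_{lk}\otimes e_{kl}=\sum_{r,k,l}b_{rl}\,e_{rk}\otimes e_{kl}=\sum_{r,k}e_{rk}\otimes\Big(\sum_lb_{rl}e_{kl}\Big)=\sum_{r,k}e_{rk}\otimes e_{kr}b .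
\]
Multiply the first legs by $x$ on the left and the second legs by $y$ on the right.

(iii) From the definition, $\langle Q_i(x\otimes y),x'\otimes y'\rangle=\frac1d\sum_{k,l}\tau(x'^*xe_{lk})\,\tau(y'^*e_{kl}y)$. Since $Q_i$ is a projection and $\tau(e_{kl})=\delta_{kl}t/d$, this gives
\[
\|Q_i(p\otimes1)\|_2^2=\frac t{d^2}\|pz\|_2^2,\qquad \|Q_i(1\otimes p)\|_2^2=\frac t{d^2}\|zp\|_2^2 .
\]
Since $\tau(p^*e_{kl})=\overline{\tau(pe_{lk})}$, also $\langle Q_i(p\otimes1),1\otimes p\rangle=\frac1d\sum_{k,l}|\tau(pe_{lk})|^2$. To identify this, write $E_B(p)z=\sum c_{kl}e_{kl}$. Pairing with $e_{lk}$ gives $\tau(pe_{lk})=c_{kl}t/d$, so $\|E_B(p)z\|_2^2=\frac td\sum|c_{kl}|^2=\frac dt\sum|\tau(pe_{lk})|^2$. Thus the cross term equals $\frac t{d^2}\|E_B(p)z\|_2^2$, and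
\[
\|Q_i(p\otimes1-1\otimes p)\|_2^2=\frac t{d^2}\big(\|pz\|_2^2+\|zp\|_2^2-2\|E_B(p)z\|_2^2\big).
\]
Now $E_B(pz)=E_B(p)z$, so $\|pz\|_2^2=\|E_B(p)z\|_2^2+\|(p-E_Bp)z\|_2^2$. In the same way $\|zp\|_2^2=\|zE_B(p)\|_2^2+\|z(p-E_Bp)\|_2^2$, and $zE_B(p)=E_B(p)z$ because $z$ is central in $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poincare}]
Let $\zeta_p=(R_X\otimes1-1\otimes L_X)\,\partial_{X:B}\,p$. We claim that
\begin{equation}\label{eq:tele}
Q_i\zeta_p=Q_i(p\otimes1-1\otimes p)\qquad(i\in I).
\end{equation}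
Write $\equiv$ for equality modulo the span of all $xb\otimes y-x\otimes by$ with $x,y\in M$, $b\in B$, which $Q_i$ annihilates by Lemma~\ref{lem:Q}(ii). By linearity let $p=b_0Xb_1\cdots Xb_n$ and put $T_j=(b_0X\cdots Xb_j)\otimes(Xb_{j+1}\cdots Xb_n)$ for $0\le j\le n$, where the second leg of $T_n$ is $1$. By \eqref{eq:explicit}, the $j$-th term of $\partial_{X:B}\,p$ contributes to $\zeta_p$
\[
(b_0X\cdots b_{j-1}X)\otimes(b_jX\cdots b_n)-(b_0X\cdots b_{j-1})\otimes(Xb_jX\cdots b_n)\equiv T_j-T_{j-1},
\]
where $b_j$ was moved to the left in the first summand. Summing over $1\le j\le n$, $\zeta_p\equiv T_n-T_0=p\otimes1-b_0\otimes(Xb_1\cdots Xb_n)\equiv p\otimes1-1\otimes p$. This proves \eqref{eq:tele}.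

By Lemma~\ref{lem:Q}(iii) and \eqref{eq:tele}, the left side of \eqref{eq:poincare} is $\sum_i\|Q_i\zeta_p\|_2^2$. It is at most $\|\zeta_p\|_2^2$ because the $Q_i$ are pairwise orthogonal projections, and $\|\zeta_p\|_2\le\Delta(X)\|\partial_{X:B}\,p\|_2$ by \eqref{eq:width}. This is \eqref{eq:poincare}.

Let $p_n\to\xi$ and $\partial_{X:B}\,p_n\to0$. Since $E_B$ and multiplication by $z_i$ are $L^2$-continuous, \eqref{eq:poincare} gives $(\xi-E_B\xi)z_i=0=z_i(\xi-E_B\xi)$ for every $i$. Summing over $i$, $\xi-E_B\xi$ is annihilated by $1-q=\sum_iz_i$ on both sides, so $\xi-E_B\xi=q(\xi-E_B\xi)q$. If $q=0$, this says $\xi\in L^2(B)$.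
\end{proof}

\section{The kernel over an arbitrary subalgebra}\label{sec:kernel}

For the converse we need fine partitions of $q$ inside $B$. A projection $f\ne0$ of a von Neumann algebra $N$ is \emph{minimal} if $N$ contains no projection strictly between $0$ and $f$; equivalently, $fNf=\mathbb Cf$.

\begin{lemma}\label{lem:partition}
The algebra $qB$ has no minimal projections. For every $\rho>0$, $q$ is the sum of finitely many pairwise orthogonal projections of $B$, each of trace at most $\rho$.
\end{lemma}

\begin{proof}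
Suppose that $f\in qB$ is a minimal projection, and let $c\le q$ be its central support in $B$. If $c'\le c$ is a central projection of $B$, then $fc'\in\{0,f\}$, so $f\le c-c'$ or $f\le c'$, and therefore $c'=0$ or $c'=c$. Hence $Bc$ is a factor. It has a minimal projection and a faithful finite trace, so it is a matrix algebra. Then $c$ is one of the $z_i$, which contradicts $c\le q$.

Consequently every nonzero projection $f\in qB$ splits as $f=f'+f''$ with nonzero projections $f',f''\in qB$, and one of them has trace at most $\tau(f)/2$. Iterating, $f$ dominates a nonzero projection of $qB$ of trace at most $\rho$. Choose a maximal family of pairwise orthogonal nonzero projections of $qB$ of trace at most $\rho$. Its sum is $q$, since otherwise the complement would dominate a further one. The family is countable because the traces have finite sum. Keep finitely many members such that the remaining ones have total trace at most $\rho$, and replace the remaining ones by their sum.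
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
Let $X=X_\varepsilon$ and $\partial=\partial_{X_\varepsilon:B}$. Algebraic freeness, closability and
\[
\ker\overline\partial\subseteq L^2(A)=L^2(B)\oplus L^2(B)Y
\]
come from Lemma~\ref{lem:shift}. The sum is orthogonal, since $E_B(hY)=hE_B(Y)=0$ for $h\in L^2(B)$.

``$\subseteq$''. Let $\xi=g+hY\in\ker\overline\partial$ with $g,h\in L^2(B)$. Then $\xi-E_B\xi=hY$, so $hY=qhYq$ by Theorem~\ref{thm:poincare}. As $q$ commutes with $Y$ and is central in $B$, $qhYq=qhY$. Since $Y^2=1$, it follows that $h=qh\in L^2(qB)$.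

``$\supseteq$''. By Lemma~\ref{lem:partition}, for each $n$ there are pairwise orthogonal projections $f_1,\dots,f_m\in B$ with sum $q$ and $\tau(f_j)\le1/n$. Let $p_n=\sum_jf_jXf_j$. Since $\sum_j\tau(f_j)^2\le\frac1n\tau(q)\le\frac1n$, Lemma~\ref{lem:pinch} gives
\begin{equation}\label{eq:pn}
p_n\to qY\quad\text{and}\quad\partial p_n\to0\quad\text{in }L^2 .
\end{equation}
For $b\in B$ we get $bp_n\to bqY$ and $\partial(bp_n)=b\cdot\partial p_n\to0$, so $qBY\subset\ker\overline\partial$. The kernel is closed and contains $L^2(B)$, hence it contains $L^2(B)\oplus L^2(qB)Y$.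

\emph{Classification.} If $B$ is purely atomic, Theorem~\ref{thm:poincare} gives $\ker\overline\partial_{X:B}=L^2(B)$ for all admissible $X$. If $q\ne0$, then $X_\varepsilon$ is admissible, and $qY\ne0$ lies in $\ker\overline\partial_{X_\varepsilon:B}$ and is orthogonal to $L^2(B)$.
\end{proof}

\section{Sharp constants}\label{sec:sharp}

We prove the parts of Theorem~\ref{thm:sharp} in turn.

\begin{proof}[Proof of the inequality in \textup{(i)}]
If $\dim B<\infty$, then $\sum_iz_i=1$, so $\sum_i\|(p-E_Bp)z_i\|_2^2=\|p-E_Bp\|_2^2$, and the same holds with $z_i$ on the left. As $t_i/d_i^2\ge1/c_B$, \eqref{eq:poincare} gives $\frac2{c_B}\|p-E_Bp\|_2^2\le\Delta(X)^2\|\partial_{X:B}\,p\|_2^2$.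
\end{proof}

To see that nothing was lost, we look for almost-equality with $X=X_\varepsilon$ close to $Y$. The spectrum of $Y$ is $\{1,-1\}$, and \eqref{eq:width} is lossless only where the two legs sit at opposite ends of the spectrum, at $(1,-1)$ and $(-1,1)$. The difference quotient of the identity function is $1$ at all four points of $\{\pm1\}^2$, so half of its squared norm is wasted. We therefore use a polynomial $\theta$ with $\theta(\pm1)=\pm1$ and $\theta'(\pm1)=0$. Its difference quotient vanishes at $(1,1)$ and $(-1,-1)$ and is still $1$ at the other two points. The choice is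
\[
\theta(x)=\tfrac12(3x-x^3).
\]

\begin{proof}[Proof of optimality in \textup{(i)} and \textup{(ii)}]
Let $B$ be arbitrary, fix $i\in I$ and write $z,d,t,e_{kl}$ as in Section~\ref{sec:poincare}. In the model \eqref{eq:model} put
\[
p^{(\varepsilon)}=\frac1d\sum_{k,l}e_{kl}\,\theta(X_\varepsilon)\,e_{lk}\in B\langle X_\varepsilon\rangle .
\]
All $\partial_{X_\varepsilon:B}$ are closable, by Lemma~\ref{lem:shift}. Let $\varepsilon\to0$; all limits of elements below are in operator norm, hence also in $L^2$. We have $X_\varepsilon\to Y$, hence $\Delta(X_\varepsilon)\to2$. Since $Y^2=1$ we have $\theta(Y)=Y$. Since $Y$ commutes with $B$ and $\frac1d\sum_{k,l}e_{kl}e_{lk}=z$,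
\[
p^{(\varepsilon)}\to zY,\qquad E_B(p^{(\varepsilon)})\to E_B(zY)=0 .
\]
For the derivative,
\[
\partial_{X_\varepsilon:B}\,\theta(X_\varepsilon)=\tfrac12\big(3\cdot1\otimes1-X_\varepsilon^2\otimes1-X_\varepsilon\otimes X_\varepsilon-1\otimes X_\varepsilon^2\big)\to F=\tfrac12(1\otimes1-Y\otimes Y).
\]
$F$ is a projection in $A\otimes A$ with $(\tau\otimes\tau)(F)=\frac12$. Since $Y$ commutes with the $e_{kl}$,
\[
\partial_{X_\varepsilon:B}\,p^{(\varepsilon)}=\frac1d\sum_{k,l}e_{kl}\cdot\partial_{X_\varepsilon:B}\,\theta(X_\varepsilon)\cdot e_{lk}\to GF,\qquad G=\frac1d\sum_{k,l}e_{kl}\otimes e_{lk}.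
\]
Here $G\in B\otimes B$ and $F\in\mathbb C^2\otimes\mathbb C^2$ commute, and the trace of $A\otimes A=(B\otimes B)\otimes(\mathbb C^2\otimes\mathbb C^2)$ is a product. So $\|GF\|_2^2=(\tau\otimes\tau)(G^*GF)=\frac12\|G\|_2^2$. The $d^2$ vectors $e_{kl}\otimes e_{lk}$ are orthogonal, each of squared norm $(t/d)^2$. Thus $\|G\|_2^2=\frac1{d^2}\cdot d^2\cdot\frac{t^2}{d^2}=\frac{t^2}{d^2}$, and
\[
\Delta(X_\varepsilon)^2\,\|\partial_{X_\varepsilon:B}\,p^{(\varepsilon)}\|_2^2\to4\cdot\frac{t^2}{2d^2}=\frac{2t^2}{d^2} .
\]
On the other side, $\|zY\|_2^2=t$ gives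
\[
\frac t{d^2}\Big(\|(p^{(\varepsilon)}-E_Bp^{(\varepsilon)})z\|_2^2+\|z(p^{(\varepsilon)}-E_Bp^{(\varepsilon)})\|_2^2\Big)\to\frac t{d^2}\cdot2t=\frac{2t^2}{d^2}.
\]
The limits agree and are positive, and the other terms on the left of \eqref{eq:poincare} are nonnegative. So with a larger number in place of $t_i/d_i^2$ the inequality fails for small $\varepsilon$. This is (ii). If $\dim B<\infty$, choose $i$ with $d_i^2/t_i=c_B$. Then
\[
\frac{\|p^{(\varepsilon)}-E_Bp^{(\varepsilon)}\|_2^2}{\Delta(X_\varepsilon)^2\|\partial_{X_\varepsilon:B}\,p^{(\varepsilon)}\|_2^2}\to\frac t{2t^2/d^2}=\frac{d^2}{2t}=\tfrac12c_B ,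
\]
so the constant in (i) is best possible.
\end{proof}

\begin{proof}[Proof of \textup{(iii)}]
Let $\dim B=\infty$, fix $\varepsilon\ne0$ and put $X=X_\varepsilon$. If $q\ne0$, the polynomials in \eqref{eq:pn} satisfy $\partial_{X:B}\,p_n\to0$ and $p_n-E_Bp_n\to qY\ne0$, so no finite $C$ exists.

If $q=0$, then $I$ is infinite, so $t_i\to0$ along $I$. For $i\in I$ let $(e_{kl})$ be matrix units of $Bz_i$ and
\[
p_i=\frac1{d_i}\sum_{k,l}e_{kl}Xe_{lk}=z_iY+\frac\varepsilon{d_i}\sum_{k,l}e_{kl}Se_{lk}.
\]
By Lemma~\ref{lem:wick}(ii) the second summand is orthogonal to $L^2(A)$. Since $L^2(A)$ contains $L^2(B)$ and $z_iY$, and $E_B(z_iY)=0$, we get $E_Bp_i=0$ and $\|p_i\|_2^2\ge\|z_iY\|_2^2=t_i$. On the other hand $\partial_{X:B}\,p_i=\frac1{d_i}\sum_{k,l}e_{kl}\otimes e_{lk}$ has squared norm $t_i^2/d_i^2$, by the computation of $\|G\|_2^2$ above. Hence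
\[
\frac{\|p_i-E_Bp_i\|_2^2}{\|\partial_{X:B}\,p_i\|_2^2}\ge\frac{d_i^2}{t_i}\to\infty. \qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ito} Hyuga Ito, \emph{$B$-valued semi-circular system and the free Poincar\'{e} inequality}, arXiv:2409.16498 (2024).
\bibitem{NS} Nica and Speicher, \emph{Lectures on the Combinatorics of Free Probability}.
\bibitem{V} Voiculescu, Invent. Math. \textbf{132} (1998).
\end{thebibliography}

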